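# Two left cells of $W(D_n)$ that share a right cell, a two-sided cell and a $\widetilde\tau$-class

## 1. Five permutations in $S_4$ with descent set $\{s_2\}$

Write a permutation of $\{1,\dots,4\}$ as a word $x_1x_2x_3x_4$, and let $s_i$ act on the right by exchanging positions $i$ and $i+1$. Then $s_i$ is a right descent of $x$ exactly when $x_i>x_{i+1}$. The permutations whose right descent set is $\{s_2\}$ satisfy $x_1<x_2>x_3<x_4$ and nothing more, so there are five of them:
$$1324,\quad 1423,\quad 2314,\quad 2413,\quad 3412 .$$

The Kazhdan–Lusztig left cells of $S_4$ are the fibres of the recording tableau $Q$ of the Robinson–Schensted correspondence. Inserting by hand, one finds that the first three words have $Q$ with first row $1\,2\,4$ and second row $3$, and the last two have $Q$ with rows $1\,2$ and $3\,4$. So the five permutations form two left cells, and the right descent set does not see the difference.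

Now use the descent set a second time, after a move. Each of the five words $w$ has exactly one of $s_1,s_2$ as a descent, and exactly one of the two words $ws_1,ws_2$ again has exactly one of $s_1,s_2$ as a descent. Call that word $w^*$. For $1324$ the candidates are $3124$ (descent $s_1$, good) and $1234$ (no descent, bad). For $2413$ they are $4213$ (both descents, bad) and $2143$ (good among $s_1,s_2$). In total:
$$1324\mapsto 3124,\quad 1423\mapsto 4123,\quad 2314\mapsto 2134,\quad 2413\mapsto 2143,\quad 3412\mapsto 3142 .$$
The first three images have descent set $\{s_1\}$ and the last two have descent set $\{s_1,s_3\}$. One move followed by one look at the descents has separated the two left cells.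

The procedure can be iterated: look at descent sets, move, look again, move again. It uses only the Coxeter generators and lengths, while left cells are defined through the Kazhdan–Lusztig basis. Do the two ways of sorting elements agree? In the example the two left cells also lie in different two-sided cells, since their shapes $(3,1)$ and $(2,2)$ differ. So a fair form of the question allows us to know the two-sided cell as well.

## 2. Cells, star operations and the conjecture of Geck and Halls

Let $(W,S)$ be a finite Coxeter system with Coxeter matrix $(m_{s,t})$, length $\ell$ and right descent sets $\mathcal R(w)=\{s\in S:\ell(ws)<\ell(w)\}$.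

**Definition (cells).** Let $\mathcal H$ be the Hecke algebra of $(W,S)$ over $\mathbb Z[v^{\pm1}]$ with Kazhdan–Lusztig basis $\{\underline H_w\}$. Write $y\le_L x$ if $\underline H_y$ occurs with nonzero coefficient in $h\underline H_x$ for some $h\in\mathcal H$, and pass to the transitive closure. The classes of the associated equivalence relation $\sim_L$ are the left cells. Right cells ($\le_R$, $\sim_R$) are defined with $\underline H_xh$, and two-sided cells ($\le_{LR}$) with $h\underline H_xh'$.

Recall the rule behind all computations, in the normalization where $\underline H_s$ becomes $s+1$ at $v=1$: $\underline H_x\underline H_s=(v+v^{-1})\underline H_x$ if $s\in\mathcal R(x)$, and otherwise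
$$\underline H_x\underline H_s=\underline H_{xs}+\sum_{z<x,\ zs<z}\mu(z,x)\underline H_z .\tag{1}$$

**Definition (star operations).** Let $r,t\in S$ with $3\le m=m_{r,t}<\infty$, and put $\mathcal D_R(r,t)=\{w:|\mathcal R(w)\cap\{r,t\}|=1\}$. A coset $xW_{\{r,t\}}$ with minimal element $x$ meets $\mathcal D_R(r,t)$ in two strings $(xr,xrt,xrtr,\dots)$ and $(xt,xtr,xtrt,\dots)$ of $m-1$ elements each. If $w$ is the $i$-th element of its string, its right star $w^*$ with respect to $\{r,t\}$ is the $(m-i)$-th element of the same string.

For $m=3$ the strings have two elements and the star exchanges them; $w^*$ is the unique element of $\{wr,wt\}\cap\mathcal D_R(r,t)$, as in Section 1. For $m=4$ the string $(r,rt,rtr)$ has its ends exchanged and $rt$ fixed. In type $D$ only $m=3$ will occur.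

**Definition ($\widetilde\tau$-classes).** Put $x\approx_0'y$ if $\mathcal R(x)=\mathcal R(y)$. Put $x\approx_{n+1}'y$ if $x\approx_n'y$ and, for every pair $r,t\in S$ with $\infty>m_{r,t}\ge3$ and $x,y\in\mathcal D_R(r,t)$, we have $x^*\approx_n'y^*$, where the star is taken with respect to $\{r,t\}$. The $\widetilde\tau$-equivalence class of $x$ is $\{w: x\approx_n'w\text{ for all }n\ge0\}$.

In Section 1 all five words are $\approx_0'$-equivalent, while $1324\not\approx_1'2413$.

**Conjecture (Geck and Halls; stated in Lars Thorge Jensen, "The ABC of p-Cells", arXiv:1901.02323 (2019)).** For any finite Coxeter group $W_f$, two elements $x,y\in W_f$ belong to the same Kazhdan–Lusztig left cell if and only if they lie in the same two-sided cell and in the same $\widetilde\tau$-equivalence class.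

The conjecture is false. It fails for $W_f=W(D_n)$ for every $n\ge13$.

**Theorem 1.** Let $n\ge 13$ and let $W$ be of type $D_n$. There are $x\ne y$ in $W$ which lie in the same Kazhdan–Lusztig right cell (hence in the same two-sided cell) and in the same $\widetilde\tau$-equivalence class, but in different left cells.

More precisely, put $a=n-9$ and let $c$ be the two-sided cell attached to the one-element family $\{E\}$, where $E$ is the irreducible representation labelled by $\{\alpha,\beta\}$, $\alpha=(a,3,2,1)$, $\beta=(2,1)$. For every standard tableau $Q$ of shape $\mu=(a,4,3,2)$ there are two elements of one right cell in $c$ that are $\widetilde\tau$-equivalent and lie in two different left cells.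

**Corollary 2.** (i) The conjecture fails for every finite Coxeter group with an irreducible component of type $D_n$, $n\ge13$. (ii) The number of left cells of one two-sided cell meeting one $\widetilde\tau$-class is unbounded over finite Coxeter groups.

The elements are not written down; their existence comes from exact counting inside one right cell. Nothing is claimed about $13$ being the smallest rank where the conjecture fails in type $D$.

## 3. Words, shapes and the diagram automorphism $\sigma$

**Signed permutations.** $B_n$ is the group of signed permutations of $\{\pm1,\dots,\pm n\}$, and $W=D_n\subset B_n$ is the subgroup with an even number of signs. Write $x$ as the word $x_1\cdots x_n$, $x_i=x(i)$. The generators are $s_i=(i,i+1)$ for $1\le i\le n-1$, and $s_0:1\mapsto-2,\ 2\mapsto-1$. Right multiplication permutes positions; $xs_0$ has first letters $-x_2,-x_1$. We have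
$$s_i\in\mathcal R(x)\iff x_i>x_{i+1}\quad(i\ge1),\qquad s_0\in\mathcal R(x)\iff -x_1>x_2 .$$
The pairs with $m=3$ are $\{s_0,s_2\}$ and $\{s_i,s_{i+1}\}$, $1\le i\le n-2$; all other pairs of distinct generators commute. Put $I=\{s_1,\dots,s_{n-1}\}$ and $J=\{s_2,\dots,s_{n-1}\}$, so $W_I=S_n$ and $W_J\cong S_{n-1}$ permutes $2,\dots,n$.

**The automorphism $\sigma$.** Let $t\in B_n$ change the sign of $1$, and put $\sigma(x)=txt$. This is an automorphism of $(W,S)$ which swaps $s_0$ and $s_1$ and fixes the other generators; so it is the identity on $W_J$, preserves length, and permutes the Kazhdan–Lusztig basis and the cells. On words, $\sigma$ changes the sign of the letter in position $1$ and the sign of the letter $\pm1$. In particular $\sigma(x)=x$ if and only if $x$ commutes with $t$, that is, if and only if $x_1=\pm1$. Example: $\sigma(3124)=(-3)(-1)24$, while $\sigma(1324)=1324$.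

**Minimal representatives.** For $K\subset S$ let $X_K$ be the set of minimal representatives of the cosets $wW_K$. If $x=du$ with $d\in X_I$, $u\in S_n$, then $d_1<\dots<d_n$, so the word $x$ is order-isomorphic to $u$. If $x=du$ with $d\in X_J$, $u\in W_J$, then $d_2<\dots<d_n$, so $x_2\cdots x_n$ is order-isomorphic to $u$, and $x_1=d_1$. For $d\in X_J$ we have $\sigma(d)\in X_J$ and $\sigma(du)=\sigma(d)u$.

**Robinson–Schensted, read from the right.** For a word $w=w_1\cdots w_m$ with distinct letters let $\mathrm{sh}(w)$ be its Robinson–Schensted shape (row insertion), and let $\mathbf S(w)$ be the standard tableau given by the chain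
$$\mathrm{sh}(w_m)\subset\mathrm{sh}(w_{m-1}w_m)\subset\dots\subset\mathrm{sh}(w_1\cdots w_m).$$
We call the box by which $\mathrm{sh}(w_i\cdots w_m)$ exceeds $\mathrm{sh}(w_{i+1}\cdots w_m)$ the box added by $w_i$. Example: for $2413$ the chain is $(1)\subset(2)\subset(2,1)\subset(2,2)$.

Reversing the order of positions transposes the shape, and so does reversing the order of values. Hence $\mathrm{sh}(w_i\cdots w_m)=\mathrm{sh}((-w_m)\cdots(-w_i))$, so $\mathbf S(w)$ is the recording tableau of $(-w_m)\cdots(-w_1)$, which is the evacuation of $Q(w)$. We shall use the following facts.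

**(F3)** (Type $A$; Kazhdan–Lusztig 1979, Robinson–Schensted, Schützenberger.) In $S_m$ the right cells are the fibres of $P$ and the left cells are the fibres of $Q$, hence also of $\mathbf S$, because evacuation is a bijection on standard tableaux of each shape. So a right cell of shape $\lambda$ contains exactly one element with each given $\mathbf S$ of shape $\lambda$. Moreover:

- (Descent rule) $w_i>w_{i+1}$ if and only if the box added by $w_i$ lies in a strictly lower row than the box added by $w_{i+1}$. This is the usual rule for the recording tableau of $(-w_m)\cdots(-w_1)$. In the example $2413$, the letters from the right add boxes in rows $1,1,2,2$, and the only descent is at position $2$.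
- Right star operations for $m_{r,t}=3$ are elementary Knuth moves (on three consecutive letters, $213\leftrightarrow231$ and $132\leftrightarrow312$), so they preserve $P$ and the right cell. They map elements of one left cell to elements of one left cell (Kazhdan–Lusztig 1979, Cor. 4.3), so $\mathbf S(u^*)$ depends only on $\mathbf S(u)$.
- Words with the same $P$ are Knuth equivalent, and Knuth equivalent words have the same shape.

(The labels (F1), (F2) are reserved for two facts that are needed in Section 7.)

For $x\in W$ put $\lambda(x)=\mathrm{sh}(x_1\cdots x_n)$ and $\mathbf S(x)=\mathbf S(x_1\cdots x_n)$.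

## 4. Cell modules and restriction to parabolic subgroups

**Definition (cell modules).** For a right cell $R$, set $v=1$ in the right cell module and tensor with $\mathrm{sgn}$. The result is a right $\mathbb QW$-module $M(R)$ with basis $(c_x)_{x\in R}$ such that $c_xs=-c_x$ if $s\in\mathcal R(x)$, and otherwise
$$c_xs=c_x-\sum_{y\in R,\ s\in\mathcal R(y)}m(x,y;s)\,c_y,\tag{2}$$
where $m(x,y;s)$ is the coefficient of $\underline H_y$ in $\underline H_x\underline H_s$. Indeed, at $v=1$ we have $\underline H_s=s+1$, so $s$ acts on the untwisted module by $1$ on $\underline H_x$ with $s\in\mathcal R(x)$ and by $-1$ plus the neighbours otherwise. Twisting by $\mathrm{sgn}$ gives (2). For a two-sided cell $c$ one gets in the same way a $W$-bimodule $M(c)$ with basis $(c_x)_{x\in c}$.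

Filter $\mathbb Q[W]$ by $\le_{LR}$. The graded pieces are the $M(c)$ (up to the twist by $\mathrm{sgn}$ on both sides, which permutes the summands $E\otimes E^*$), so by semisimplicity $\bigoplus_cM(c)\cong\mathbb Q[W]\cong\bigoplus_EE\otimes E^*$. The irreducible bimodules $E\otimes E^*$ occur once each. So the two-sided cells partition $\mathrm{Irr}\,W$ into sets $\mathrm{Irr}(c)$ with
$$M(c)\cong\bigoplus_{E\in\mathrm{Irr}(c)}E\otimes E^* .$$
Filtering $M(c)$ by $\le_R$ shows that $M(R)$, for $R\subset c$, has only constituents from $\mathrm{Irr}(c)$. For Weyl groups all irreducible representations are absolutely irreducible over $\mathbb Q$ and self-dual, so we need not distinguish left and right modules up to isomorphism.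

The next lemma lets us read restrictions of $M(R)$ off the words in $R$.

**Lemma 3.** Let $K\subset S$.

(a) If $u\sim_Ru'$ in $W_K$ and $d\in X_K$, then $du\sim_Rdu'$ in $W$. So each right cell $R$ of $W$ is a disjoint union of sets $dR'$ with $d\in X_K$ and $R'$ a right cell of $W_K$.

(b) $M(R)|_{W_K}\cong\bigoplus_{dR'\subset R}M(R')$. More precisely, the spans of $\{c_{du}\in M(R):\ell(d)\le k\}$ form a $W_K$-filtration whose $k$-th graded piece is $\bigoplus_{\ell(d)=k}N_d$, where $N_d$ has basis indexed by $U_d=\{u\in W_K:du\in R\}$, with the structure constants of $W_K$.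

*Proof.* **Step 1: Bruhat intervals inside one coset.** This step compares Kazhdan–Lusztig polynomials of $W$ and $W_K$. Suppose $du'\le d'u''\le du$ with $d'\in X_K$ and $u,u',u''\in W_K$. The projection $W\to X_K$ preserves the Bruhat order, so $d\le d'\le d$, that is, $d'=d$. Thus the interval lies in $dW_K$. Compute $R$-polynomials by the recursion that multiplies on the right by $s\in K$ with $us<u$. It stays inside $dW_K$ and ends at $R_{du',d}$, which is $1$ for $u'=e$ and $0$ otherwise, exactly as $R_{u',e}$. Hence $R_{du',du}=R_{u',u}$. Since $R_{x,y}\ne0$ if and only if $x\le y$, we get $du'\le du\iff u'\le u$. The polynomials $P$ are determined by the $R$-polynomials on the interval and by length differences, and $\ell(du)=\ell(d)+\ell(u)$. Hence $P_{du',du}=P_{u',u}$ and $\mu(du',du)=\mu(u',u)$.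

**Step 2: multiplication by $\underline H_s$, $s\in K$.** This step is the comparison of structure constants. If $us<u$, then $\underline H_{du}\underline H_s=(v+v^{-1})\underline H_{du}$. If $us>u$, formula (1) reads $\underline H_{du}\underline H_s=\underline H_{dus}+\sum_{z<du,\,zs<z}\mu(z,du)\underline H_z$. Write $z=d'u'$. Then $d'\le d$, so $d'=d$ or $\ell(d')<\ell(d)$. For $d'=d$ the condition $zs<z$ means $u's<u'$, and $\mu(du',du)=\mu(u',u)$. So the coefficient of $\underline H_{du'}$ equals that of $\underline H_{u'}$ in $\underline H_u\underline H_s$, and all other terms have $\ell(d')<\ell(d)$.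

**Step 3: conclusion.** The $\underline H_s$ with $s\in K$ generate the Hecke algebra of $W_K$, so $\le_R$ on $W_K$ is generated by the steps "$u'$ occurs in $\underline H_u\underline H_s$". By Step 2 such a step gives $du'\le_Rdu$. This proves (a). Step 2 also gives the filtration and its graded pieces. By (a), $U_d$ is a union of right cells of $W_K$. Filtering $N_d$ by $\le_R$ of $W_K$ gives pieces $M(R')$, and semisimplicity gives (b). $\square$

**Lemma 4.** If $R'$ is a right cell of $S_m$ of shape $\lambda$, then $M(R')\cong S^\lambda$.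

*Proof.* Let $S_\rho\subset S_m$ be a Young subgroup with longest element $w_\rho$. The direct sum of all right cell modules of $S_\rho$ is the regular representation, which contains $\mathrm{sgn}$ once; and $M(\{w_\rho\})\cong\mathrm{sgn}$ by (2). So $\mathrm{sgn}$ occurs in exactly one right cell module, that of the singleton cell $\{w_\rho\}$. By Lemma 3(b) the multiplicity of $\mathrm{sgn}$ of $S_\rho$ in $M(R')$ is the number of $u\in R'$ of the form $dw_\rho$ with $d$ a minimal representative, that is, the number of $u\in R'$ having all generators of $S_\rho$ as right descents. By (F3) the elements of $R'$ correspond to the standard tableaux $\mathbf S(u)$ of shape $\lambda$. By the descent rule, consecutive descents mean that the boxes are added (reading from the right) in strictly lower and lower rows, and a vertical strip can be filled in this way in exactly one way. So we count chains filling $\lambda$ by vertical strips of the sizes given by $\rho$; there are $K_{\lambda'\rho}$ of them (Kostka number). The multiplicity of $\mathrm{sgn}$ of $S_\rho$ in $S^\lambda$ is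 also $K_{\lambda'\rho}$. The Kostka matrix is unitriangular, so these numbers for all $\rho$ determine a representation. $\square$

For example, the singleton cell $\{e\}$ has shape $(m)$, and (2) makes it the trivial module.

## 5. The right cell of $s_2$ in $D_4$, and where tableaux alone fail

Let us see all the objects in $D_4$, where $s_2$ is the central node. Let $R$ be the right cell of $s_2$. I claim
$$R=\{s_2,\ s_2s_1,\ s_2s_0,\ s_2s_3\}.$$
For $i\in\{0,1,3\}$ we have $\underline H_{s_2}\underline H_{s_i}=\underline H_{s_2s_i}$ and $\underline H_{s_2s_i}\underline H_{s_2}=\underline H_{s_2s_is_2}+\underline H_{s_2}$, so the four elements lie in one right cell. Conversely, let $z\in R$. If $z$ has more than one reduced expression, then some reduced expression contains a reduced word of the longest element $w_K$ of a rank-two parabolic subgroup, so $z=u\,w_K\,u'$ with lengths adding, and $z\le_{LR}w_K$ (when $\ell(xy)=\ell(x)+\ell(y)$, $\underline H_{xy}$ occurs in $\underline H_x\underline H_y$). Lusztig's function $\mathbf a$ grows downwards for $\le_{LR}$ and can be computed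 in parabolic subgroups (properties P4 and P12 of the list cited in (F2) below), so $\mathbf a(z)\ge\mathbf a(w_K)\ge\ell(w_K)\ge2$, while $\mathbf a(s_2)=1$. As $\mathbf a$ is constant on cells, this is impossible. So $z$ has a unique reduced expression. Left descent sets are constant on right cells, so this expression begins with $s_2$, and only the four listed elements remain ($s_2s_is_2$ has two reduced expressions, and so has $s_2s_is_j$ for distinct $i,j\ne2$).

| $x$ | word | $\lambda(x)$ | $\mathrm{sh}(x_2x_3x_4)$ | $\sigma(x)$ | $\lambda(\sigma(x))$ |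
|---|---|---|---|---|---|
| $s_2$ | $1\,3\,2\,4$ | $(3,1)$ | $(2,1)$ | $s_2$ | $(3,1)$ |
| $s_2s_3$ | $1\,3\,4\,2$ | $(3,1)$ | $(2,1)$ | $s_2s_3$ | $(3,1)$ |
| $s_2s_1$ | $3\,1\,2\,4$ | $(3,1)$ | $(3)$ | $s_2s_0$ | $(4)$ |
| $s_2s_0$ | $(-3)(-1)\,2\,4$ | $(4)$ | $(3)$ | $s_2s_1$ | $(3,1)$ |

From (2), $c_{s_2s_i}s_2=c_{s_2s_i}-c_{s_2}$, $c_{s_2}s_i=c_{s_2}-c_{s_2s_i}$, and $c_{s_2s_i}s_j=c_{s_2s_i}$ for distinct $i,j\in\{0,1,3\}$. Putting $c_{s_2}=-\alpha_2$ and $c_{s_2s_i}=\alpha_i$ for the simple roots $\alpha_j$, this is the reflection representation. Restricted to $S_4$ it is $S^{(4)}\oplus S^{(3,1)}$. Accordingly $R$ has one element with $\lambda=(4)$, and three with $\lambda=(3,1)$, one for each standard tableau: from the right, the words $1324$, $1342$, $3124$ add their only box in row $2$ at the third, second and fourth letter respectively.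

**The first thing to try.** In type $D_n$, star operations for pairs $\{s_i,s_{i+1}\}$ with $i\ge1$ take place inside a coset $dS_n$, so they only see the tableau $\mathbf S(x)$. If a right cell contains two elements $x\ne y$ with $\mathbf S(x)=\mathbf S(y)$, these star operations cannot tell them apart. By Lemmas 3 and 4 this happens as soon as some $S^\lambda$ occurs at least twice in $M(R)|_{S_n}$. So one would pick such a cell and such a pair.

**Where it stops.** The generator $s_0$ is not controlled. Applying $\sigma$, the star of $x$ with respect to $\{s_0,s_2\}$ is $\sigma$ of the star of $\sigma(x)$ with respect to $\{s_1,s_2\}$. It is governed by $\mathbf S(\sigma(x))$, and $\mathbf S(\sigma(x))$ is a second tableau, about which $\mathbf S(x)=\mathbf S(y)$ says nothing; even its shape may differ from $\lambda(x)$, as $x=3124$ shows. Nor is it enough that the particular element $x$ is $\sigma$-fixed: $1324$ is $\sigma$-fixed, but its star with respect to $\{s_0,s_2\}$ is $(-3)(-1)24$, of shape $(4)$, and its star with respect to $\{s_1,s_2\}$ is $3124$, which has shape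 $(3,1)$ and is no longer fixed. After one step the argument has lost its grip.

## 6. A shape all of whose elements are $\sigma$-fixed

The example shows what would repair the argument: a shape $\mu$ for which every element of $R$ of that shape is fixed by $\sigma$. Then the operations with $s_0$ collapse onto those with $s_1$.

**Lemma 5.** Let $R$ be a right cell of $W=D_n$ and $\mu\vdash n$ such that every element of $V_\mu=\{x\in R:\lambda(x)=\mu\}$ is fixed by $\sigma$. If $x,y\in V_\mu$ and $\mathbf S(x)=\mathbf S(y)$, then $x\approx_k'y$ for all $k\ge0$.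

*Proof.* **Step 1: equal descent sets.** By the descent rule $\mathcal R(x)\cap I$ is determined by $\mathbf S(x)$. Since $\sigma(x)=x$, we have $s_0\in\mathcal R(x)\iff s_1=\sigma(s_0)\in\mathcal R(\sigma(x))=\mathcal R(x)$, and likewise for $y$. So $\mathcal R(x)=\mathcal R(y)$.

**Step 2: stars for $\{s_i,s_{i+1}\}$, $i\ge1$, stay in the situation of the lemma.** Let $x\in\mathcal D_R(s_i,s_{i+1})$ and write $x=du$ with $d\in X_I$, $u\in S_n$. Then $\mathcal R(du')\cap I=\mathcal R(u')$ for all $u'\in S_n$, so $x^*=du^*$. By (F3), $u^*\sim_Ru$ in $S_n$. Hence $x^*\in R$ by Lemma 3(a), and $\lambda(x^*)=\mathrm{sh}(u^*)=\mathrm{sh}(u)=\mu$, so $x^*\in V_\mu$. Also $\mathbf S(x^*)=\mathbf S(u^*)$ depends only on $\mathbf S(u)=\mathbf S(x)$. So if $x,y\in\mathcal D_R(s_i,s_{i+1})$, then $x^*,y^*\in V_\mu$ and $\mathbf S(x^*)=\mathbf S(y^*)$.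

**Step 3: the star for $\{s_0,s_2\}$ equals the star for $\{s_1,s_2\}$.** Let $x\in V_\mu\cap\mathcal D_R(s_0,s_2)$. As $\sigma(x)=x$, also $x\in\mathcal D_R(s_1,s_2)$. Let $x'$ be the star of $x$ with respect to $\{s_1,s_2\}$. By Step 2, $x'\in V_\mu$, so $\sigma(x')=x'$ by hypothesis. Applying $\sigma$, the star of $\sigma(x)=x$ with respect to $\{s_0,s_2\}$ is $\sigma(x')=x'$. So Step 2 applies to this pair too.

**Step 4: induction.** These are all pairs with $m_{r,t}\ge3$. The relation "$x,y\in V_\mu$ and $\mathbf S(x)=\mathbf S(y)$" implies $\mathcal R(x)=\mathcal R(y)$, and whenever both elements lie in some $\mathcal D_R(r,t)$ it passes to their stars. By induction on $k$ it implies $x\approx_k'y$ for all $k$. $\square$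

So we need a right cell $R$ and a shape $\mu$ with three properties: each left cell meets $R$ in at most one element; some tableau of shape $\mu$ is $\mathbf S(x)$ for two elements of $R$; and all elements of $R$ of shape $\mu$ are $\sigma$-fixed. Section 7 provides the first property, Section 9 the second, and Section 10 the third.

## 7. A two-sided cell whose asymptotic ring is a matrix algebra

**The representation.** For partitions $\alpha,\beta$ with $|\alpha|+|\beta|=n$ let $V_{(\alpha,\beta)}$ be the $B_n$-representation induced from $S^\alpha\boxtimes(S^\beta\otimes\varepsilon)$ on $B_{|\alpha|}\times B_{|\beta|}$, where sign changes act trivially on $S^\alpha$ and $S^\beta$, and $\varepsilon$ is $-1$ on sign changes of one letter and $1$ on permutations. For $\alpha\ne\beta$ the restriction $V_{(\alpha,\beta)}|_{D_n}$ is irreducible; it is labelled by the unordered pair $\{\alpha,\beta\}$. For example, $V_{((n-1),(1))}$ is the reflection representation, acting on a basis by signed permutations.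

**(F1)** (Lusztig, *Characters of reductive groups over a finite field*, 1984, Thm 5.25 and §4.6.) The sets $\mathrm{Irr}(c)$ are exactly Lusztig's families. (Families are permuted by $\otimes\,\mathrm{sgn}$, so the twist in Section 4 is harmless.) In type $D_n$, the irreducibles labelled by $\{\alpha,\beta\}$ with $\alpha\ne\beta$ lie in the same family if and only if, for a common large $m$, their symbols, with rows
$$\alpha_{m+1-i}+i-1\quad\text{and}\quad\beta_{m+1-i}+i-1\qquad(1\le i\le m),$$
have the same multiset of entries. The irreducibles labelled by $\{\alpha,\alpha\}$ form one-element families.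

Examples in $D_4$: $\{(3),(1)\}$ has, for $m=1$, rows $\{3\},\{1\}$, and no other symbol has these entries. On the other hand, for $m=2$ the entries $0,1,2,3$ belong to the three symbols with rows $\{0,1\},\{2,3\}$; $\{0,2\},\{1,3\}$; $\{0,3\},\{1,2\}$, which give the family of $\{\varnothing,(2,2)\}$, $\{(1),(2,1)\}$, $\{(2),(1,1)\}$.

**The choice.** From now on $n\ge13$, $a=n-9\ge4$, $\alpha=(a,3,2,1)$, $\beta=(2,1)$, $V=V_{(\alpha,\beta)}$, $E=V|_W$, $N=\dim E$. For $m=4$ the symbol has rows $\{1,3,5,a+3\}$ and $\{0,1,3,5\}$. The entries $1,3,5$ occur twice, and entries within a row are distinct, so in any symbol with the same entries they lie in both rows. The two remaining entries $0$ and $a+3$ lie in different rows, since both rows have length $4$. For larger $m$ the symbol is shifted and again has exactly two entries of multiplicity one, so the same argument applies. Hence $\{E\}$ is a family. Let $c$ be the two-sided cell with $\mathrm{Irr}(c)=\{E\}$. Then $M(c)\cong E\otimes E^*$ and $|c|=N^2$.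

**(F2)** (Lusztig, *Cells in affine Weyl groups II*; *Hecke algebras with unequal parameters*, Ch. 14–18; properties P1–P15, valid for Weyl groups.) Write $\underline H_x\underline H_y=\sum_zh_{x,y,z}\underline H_z$, let $\mathbf a$ be Lusztig's function, and let $\gamma_{x,y,z^{-1}}$ be the coefficient of $v^{-\mathbf a(z)}$ in $h_{x,y,z}$. The ring $\mathcal J=\bigoplus_w\mathbb Zt_w$ with $t_xt_y=\sum_z\gamma_{x,y,z^{-1}}t_z$ is associative, $\gamma\ge0$, and $\gamma_{x,y,z}=\gamma_{y,z,x}$. Its identity is $\sum_{d\in\mathcal D}t_d$. Each left cell contains exactly one $d\in\mathcal D$, and $d^2=1$. If $d\in\mathcal D$ lies in the left cell $\Gamma$, then $t_xt_d=t_x$ or $0$ according as $x\in\Gamma$ or not; $t_dt_x=t_x$ or $0$ according as $x^{-1}\in\Gamma$ or not; and $\gamma_{x^{-1},x,d}=1$ for $x\in\Gamma$. As rings, $\mathcal J=\bigoplus_c\mathcal J_c$, where $\mathcal J_c$ has basis $t_w$, $w\in c$.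

Example: in $S_3$ with generators $s,t$, the cell $\{s,t,st,ts\}$ has $\mathbf a=1$. From $\underline H_{st}\underline H_{ts}=(v+v^{-1})(\underline H_{sts}+\underline H_s)$ we get $t_{st}t_{ts}=t_s$, and similarly $t_st_{st}=t_{st}$; the four $t_w$ multiply like the matrix units of $\mathrm{Mat}_2$, and left cells ($\{s,ts\}$, $\{t,st\}$) correspond to columns. Lemma 6 will show a similar picture for our $c$.

One more consequence: for $x\in W$ and $w,y,u\in c$,
$$\sum_{z\in c}\gamma_{w,y,z^{-1}}\,h_{x,z,u}=\sum_{z\in c}h_{x,w,z}\,\gamma_{z,y,u^{-1}}.\tag{3}$$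
To derive it, let $v'$ be a second variable and $h'$ the polynomials $h$ with $v$ replaced by $v'$. Since $\mathbf a(w)=\mathbf a(u)$, P15 says $\sum_{z\in W}h'_{w,y,z}h_{x,z,u}=\sum_{z\in W}h_{x,w,z}h'_{z,y,u}$. A nonzero term on the left has $z\le_Rw$ and $u\le_Lz$; a nonzero term on the right has $z\le_Lw$ and $u\le_Rz$. In both cases $\mathbf a(w)\le\mathbf a(z)\le\mathbf a(u)=\mathbf a(w)$ by P4, so $\mathbf a(z)=\mathbf a(w)$, and then $z\in c$ by P9 and P10. Taking the coefficient of $v'^{-\mathbf a(w)}$ gives (3).

**Lemma 6.** $M(R)\cong E$ for every right cell $R\subset c$, and $|R\cap\Gamma|=1$ for all right cells $R$ and left cells $\Gamma$ in $c$.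

*Proof.* **Step 1: $\mathcal J_c\otimes\mathbb C\cong\mathrm{Mat}_N(\mathbb C)$.** We let $\mathcal J_c$ act on the cell module, commuting with $W$. Let $M'$ be the untwisted left module attached to $c$ at $v=1$, with basis $b_w$ ($w\in c$) and $\underline H_xb_w=\sum_{u\in c}h_{x,w,u}|_{v=1}b_u$. As $M(c)\cong E\otimes E^*$, $M'$ is a direct sum of $N$ copies of the absolutely irreducible representation $E\otimes\mathrm{sgn}$, so $\mathrm{End}_W(M')\cong\mathrm{Mat}_N(\mathbb Q)$. For $y\in c$ let $\phi_y(b_w)=\sum_z\gamma_{w,y,z^{-1}}b_z$. The coefficient of $b_u$ in $\underline H_x\phi_y(b_w)$ is the left side of (3) at $v=1$, and in $\phi_y(\underline H_xb_w)$ it is the right side. So $\phi_y$ commutes with $W$. Identifying $b_w$ with $t_w$, $\phi_y$ is right multiplication by $t_y$ on $\mathcal J_{c,\mathbb Q}$. So $t_y\mapsto\phi_y$ is an antihomomorphism $\mathcal J_{c,\mathbb Q}\to\mathrm{End}_W(M')$, and it is injective because $\mathcal J_c$ has an identity. Both sides have dimension $N^2$. Hence $\mathcal J_{c,\mathbb Q}\cong\mathrm{Mat}_N(\mathbb Q)$ (compose with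 transposition).

**Step 2: each $t_d$ has rank one.** Let $d\in\mathcal D\cap\Gamma$ with $\Gamma\subset c$ a left cell, and let $r$ be the rank of the idempotent $t_d$, so $r\geq 1$. The algebra $A=t_d\mathcal J_{c,\mathbb C}t_d\cong\mathrm{Mat}_r(\mathbb C)$ has basis $t_x$, $x\in\Gamma\cap\Gamma^{-1}$, and identity $t_d$. We use positivity to find a one-dimensional representation of $A$.

Let $u,w\in\Gamma\cap\Gamma^{-1}$. As $u^{-1}\in\Gamma$, $\gamma_{u,u^{-1},d}=1$, so $t_ut_{u^{-1}}=t_d+(\text{nonnegative combination})$ and $t_ut_{u^{-1}}t_w=t_w+(\text{nonnegative combination})\neq0$. So $t_{u^{-1}}t_w\ne0$, and some $t_y$ with $y\in\Gamma\cap\Gamma^{-1}$ occurs in it. By cyclicity $\gamma_{w,y^{-1},u^{-1}}=\gamma_{u^{-1},w,y^{-1}}>0$, that is, $t_u$ occurs in $t_wt_{y^{-1}}$. Hence right multiplication by $z=\sum_{x\in\Gamma\cap\Gamma^{-1}}t_x$ on $A$ has a matrix with all entries positive. By Perron's theorem there is an eigenvalue $\rho$ whose eigenspace is one-dimensional, spanned by $v_0$, say. For $b\in A$ we have $(bv_0)z=b(v_0z)=\rho\,bv_0$, so $bv_0=\chi(b)v_0$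 for a scalar $\chi(b)$. Then $\chi$ is a one-dimensional unital representation of $\mathrm{Mat}_r(\mathbb C)$, which forces $r=1$.

**Step 3: sizes.** The $t_x$ with $x\in\Gamma$ form a basis of $\mathcal J_{c,\mathbb C}t_d$, so $|\Gamma|=N$. The right cells in $c$ are the sets $R=\Gamma'^{-1}$ with $\Gamma'\subset c$ a left cell, so $|R|=N$. As $M(R)$ has only the constituent $E$, and dimension $N=\dim E$, $M(R)\cong E$. Finally, with $d'\in\mathcal D\cap\Gamma'$, the $t_x$ with $x\in R\cap\Gamma=\Gamma'^{-1}\cap\Gamma$ form a basis of $t_{d'}\mathcal J_{c,\mathbb C}t_d$, which has dimension $1$ since both idempotents have rank one. $\square$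

**Lemma 7.** There is a right cell $R\subset c$ with $\sigma(R)=R$.

*Proof.* $E$ extends to $B_n$, so $E\circ\sigma\cong E$, and therefore $\sigma(c)=c$. Consider on $M(c)\cong\mathrm{End}(E)$ the map $c_x\mapsto c_{\sigma(x)}$ and the map $f\mapsto tft$. Both send $wmw'$ to $\sigma(w)(\text{image of }m)\sigma(w')$. As $\mathrm{End}(E)$ is absolutely irreducible under $W\times W$, they differ by a scalar, and the scalar is $\pm1$ because both are involutions. The trace of the first is the number of $x\in c$ with $\sigma(x)=x$; the trace of the second is $(\mathrm{tr}_Vt)^2$. So this number is $\pm(\mathrm{tr}_Vt)^2$. The $n$ one-letter sign changes form a conjugacy class of $B_n$, and their sum acts on $S^\alpha\boxtimes(S^\beta\otimes\varepsilon)$, hence on the induced representation $V$, as $|\alpha|-|\beta|$. So $\mathrm{tr}_Vt=\dim V\cdot\frac{|\alpha|-|\beta|}{n}\ne0$, because $|\alpha|=a+6>3=|\beta|$. Hence $c$ contains a $\sigma$-fixed element $x$. Let $R$ be its right cell; $\sigma(R)$ is a right cell containing $\sigma(x)=x$, so $\sigma(R)=R$. $\square$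

In $D_4$ with $\{(3),(1)\}$ the same formula gives $\mathrm{tr}_Vt=4\cdot\frac24=2$, hence four fixed elements in that cell; the right cell of Section 5 contains two of them.

We fix $R$ as in Lemma 7 from now on.

## 8. Restricting $E$ to $S_n$, $S_{n-1}$ and $\langle s_0\rangle\times\langle s_1\rangle\times S_{n-2}$

Let $c^\lambda_{\alpha\beta}$ be Littlewood–Richardson coefficients, and let $\alpha^-$, $\beta^-$ run over the partitions obtained from $\alpha$, $\beta$ by deleting one box.

- To $S_n=W_I$: $V|_{S_n}=\bigoplus_\lambda c^\lambda_{\alpha\beta}S^\lambda$, because $B_n=(B_{|\alpha|}\times B_{|\beta|})S_n$ and $\varepsilon$ is trivial on permutations. Put $g(\lambda)=c^\lambda_{\alpha\beta}$.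
- To $B_1\times B_{n-1}$ with $B_1=\langle t\rangle$: $V=\bigoplus_{\alpha^-}1\boxtimes V_{(\alpha^-,\beta)}\oplus\bigoplus_{\beta^-}\varepsilon\boxtimes V_{(\alpha,\beta^-)}$. Hence on the multiplicity space of $S^\nu$, $\nu\vdash n-1$, for $W_J$ in $V$, the trace of $t$ is $A_\nu-B_\nu$ with
$$A_\nu=\sum_{\alpha^-}c^\nu_{\alpha^-\beta},\qquad B_\nu=\sum_{\beta^-}c^\nu_{\alpha\beta^-},\qquad A_\nu+B_\nu=e_\nu:=\sum_{\lambda=\nu+\square}g(\lambda).$$
The last equality holds because both sides are the multiplicity of $S^\nu$ in $V|_{W_J}$.
- To $\langle s_0,s_1\rangle\times S_{n-2}\subset B_2\times B_{n-2}$: write $s_0=s_1t_1t_2$, where $t_i$ changes the sign of $i$. In a one-dimensional representation of $B_2$ the conjugate elements $t_1,t_2$ act equally, so $s_0$ and $s_1$ act equally. The remaining irreducible is the reflection representation $V_{((1),(1))}$; there $t_1t_2=-1$, so $s_0=-s_1$, and $s_1$ has eigenvalues $1,-1$. It occurs in $V$ with the $B_{n-2}$-representation $\bigoplus_{\alpha^-,\beta^-}V_{(\alpha^-,\beta^-)}$. So for $\kappa\vdash n-2$ the representation $(s_1=-1,\ s_0=1)\boxtimes S^\kappa$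 has in $E$ the multiplicity
$$m(\kappa)=\sum_{\alpha^-,\beta^-}c^\kappa_{\alpha^-\beta^-}.$$

**Evaluation.** Let $\beta=(2,1)$, so $\beta^-\in\{(2),(1,1)\}$. Recall $c^\lambda_{\alpha\beta}=\langle s_{\lambda/\alpha},s_\beta\rangle$ (zero if $\alpha\not\subset\lambda$), and that the skew Schur function of a diagram that falls apart into pieces with no shared edges is the product of those of the pieces. Call boxes adjacent if they share an edge; diagonal neighbours are not adjacent.

- $g(\lambda)=\langle s_{\lambda/\alpha},s_{21}\rangle$. It is $2$ for three pairwise non-adjacent boxes ($s_1^3=s_3+2s_{21}+s_{111}$); $1$ for a domino plus a box not adjacent to it ($s_2s_1=s_3+s_{21}$, $s_{11}s_1=s_{21}+s_{111}$); $1$ for the skew shape $(2,2)/(1)$ ($s_{(2,2)/(1)}=s_{21}$); $0$ for three boxes in a row.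
- $B_\nu=\langle s_{\nu/\alpha},s_2+s_{11}\rangle$ and $m(\kappa)=\sum_{\alpha^-}\langle s_{\kappa/\alpha^-},s_2+s_{11}\rangle$. Two non-adjacent boxes contribute $2$ ($s_1^2=s_2+s_{11}$), and two adjacent boxes contribute $1$. For our $\alpha$,
$$\alpha^-\in\{(a-1,3,2,1),\ (a,2,2,1),\ (a,3,1,1),\ (a,3,2)\}.\tag{4}$$

## 9. Three exact counts in $R$

Write $\nu+i$ for $\nu$ with a box added in row $i$, and put $g(\nu+i)=0$ if that is not a partition. For a standard tableau $T$ of shape $\nu\vdash n-1$ put
$$R_T=\{x\in R:\mathbf S(x_2\cdots x_n)=T\}.$$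
If $x=du$ with $d\in X_J$, $u\in W_J$, then $\sigma(x)=\sigma(d)u$, so $x_2\cdots x_n$ and the corresponding part of $\sigma(x)$ are order-isomorphic to the same $u$. Hence $\sigma(R_T)=R_T$, and $\sigma(x)=x\iff\sigma(d)=d$. The flip changes only how the first letter sits above the common tableau $T$: for $x\in R_T$ both $\lambda(x)$ and $\lambda(\sigma(x))$ are $\nu$ plus one box. Put
$$n_\nu(i,j)=\#\{x\in R_T:\lambda(x)=\nu+i,\ \lambda(\sigma(x))=\nu+j\},\qquad n_\nu(i,j)=n_\nu(j,i).$$

**Independence of $T$.** We must check that $n_\nu(i,j)$ depends only on $\nu$. Let $T,T'$ have shape $\nu$. Send $x=du\in R_T$ to $x'=du'$, where $u'$ is the element of the right cell of $u$ in $W_J$ with $\mathbf S(u')=T'$. By Lemma 3(a) and (F3) this is a bijection $R_T\to R_{T'}$, and it commutes with $\sigma$ because $\sigma(du)=\sigma(d)u$. The words $x_2\cdots x_n$ and $x_2'\cdots x_n'$ are Knuth equivalent and the first letters agree ($x_1=d_1=x_1'$), so the full words are Knuth equivalent and $\lambda(x)=\lambda(x')$. The same argument applied to $\sigma(d)u$ and $\sigma(d)u'$ gives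 $\lambda(\sigma(x))=\lambda(\sigma(x'))$.

**(E1)** For each standard tableau $Q$ of shape $\lambda\vdash n$, exactly $g(\lambda)$ elements $x\in R$ have $\mathbf S(x)=Q$. In particular $\sum_jn_\nu(i,j)=g(\nu+i)$ and $|R_T|=e_\nu$.

*Proof.* By Lemmas 3(b) and 4 for $K=I$ and $M(R)\cong E$, exactly $g(\lambda)$ of the sets $dR'\subset R$ have $R'$ of shape $\lambda$, and each contains exactly one element with $\mathbf S=Q$. For the second part, $x\in R_T$ and $\lambda(x)=\nu+i$ together prescribe $\mathbf S(x)$. Sum over $i$ for the last equality. $\square$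

**(E2)** For every $\kappa\vdash n-2$,
$$\sum_p\mathrm{cr}_p(\kappa+p)=m(\kappa),\qquad\text{where}\quad\mathrm{cr}_p(\nu)=\sum_{i>p\ge j}n_\nu(i,j)$$
and $p$ runs over the rows for which $\kappa+p$ is a partition.

*Proof.* Fix a standard tableau $T_2$ of shape $\kappa$. Apply Lemmas 3 and 4 to $K=\{s_0,s_1,s_3,\dots,s_{n-1}\}$, where $W_K=\langle s_0\rangle\times\langle s_1\rangle\times S_{n-2}$. By (2), a generator $s_0$ or $s_1$ acts on a right cell module of its two-element group by $-1$ exactly if it is a descent. So $m(\kappa)$ is the number of sets $dR'\subset R$ with $R'=\{e\}\times\{s_1\}\times R''$, $R''$ of shape $\kappa$. For $x=du$ with $d\in X_K$ the word $x_3\cdots x_n$ is order-isomorphic to the $S_{n-2}$-part of $u$, so each such set contains exactly one $x$ with $\mathbf S(x_3\cdots x_n)=T_2$. Therefore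
$$m(\kappa)=\#\{x\in R:\ \mathbf S(x_3\cdots x_n)=T_2,\ s_1\in\mathcal R(x),\ s_0\notin\mathcal R(x)\}.$$
Sort these $x$ by $\mathrm{sh}(x_2\cdots x_n)=\kappa+p$; with $T_2$ this fixes $T=\mathbf S(x_2\cdots x_n)$, and $\sigma$ preserves $R_T$. If $\lambda(x)=\kappa+p+i$, the descent rule says $s_1\in\mathcal R(x)\iff i>p$. If $\lambda(\sigma(x))=\kappa+p+j$, then $s_0\in\mathcal R(x)\iff s_1\in\mathcal R(\sigma(x))\iff j>p$. So for each $p$ we count the $x\in R_T$ with $i>p\ge j$. $\square$

By (E1) and the symmetry of $n_\nu$,
$$\mathrm{cr}_p(\nu)\le\sum_{j\le p}g(\nu+j),\qquad\mathrm{cr}_p(\nu)\le\sum_{i>p}g(\nu+i).\tag{5}$$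
Moreover, $\mathrm{cr}_p(\nu)$ is the number of $x\in R_T$ with $\lambda(x)=\nu+j$, $\lambda(\sigma(x))=\nu+i$, $j\le p<i$, and also the number with the roles of $x$ and $\sigma(x)$ exchanged. All such $x$ are non-fixed by $\sigma$.

**(E3)** If $T$ has shape $\nu$, the number of $\sigma$-fixed elements of $R_T$ is $|A_\nu-B_\nu|=|e_\nu-2B_\nu|$.

*Proof.* Let $\tau:c_x\mapsto c_{\sigma(x)}$ on $M(R)\cong V|_W$. It satisfies $\tau(mw)=\tau(m)\sigma(w)$, and so does the action of $t$. Both are involutions and $V|_W=E$ is absolutely irreducible, so $\tau=\pm t$. As $\sigma$ is the identity on $W_J$, $\tau$ acts on $\mathrm{Hom}_{W_J}(S^\nu,M(R))$, and its trace there is $\pm(A_\nu-B_\nu)$. Compute the same trace with the filtration of Lemma 3 for $K=J$. It is $\tau$-stable because $\ell(\sigma(d))=\ell(d)$, and on the graded pieces $\tau$ maps $N_d$ to $N_{\sigma(d)}$ by $u\mapsto u$. So only the $d$ with $\sigma(d)=d$ contribute, each with $\dim\mathrm{Hom}_{W_J}(S^\nu,N_d)$. Hence the trace is the number of pairs $(d,R')$ with $\sigma(d)=d$, $dR'\subset R$ and $R'$ of shape $\nu$.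 Each such pair contains exactly one $x=du\in R_T$, and $\sigma(x)=x\iff\sigma(d)=d$. So the trace is the number of $\sigma$-fixed elements of $R_T$. $\square$

**The counts in $D_4$.** The arguments used only $M(R)\cong V_{(\alpha,\beta)}|_W$ with $\alpha\ne\beta$ and $\sigma(R)=R$, so they apply to Section 5, with $\alpha=(3)$, $\beta=(1)$. (E1): $g(4)=g(3,1)=1$, as in the table. (E3): for $\nu=(3)$, $A_\nu=B_\nu=1$, so no element is fixed, and indeed $3124$ and $(-3)(-1)24$ are exchanged. For $\nu=(2,1)$, $A_\nu=1$, $B_\nu=0$, so one element is fixed for each of the two tableaux: $1324$ and $1342$. (E2) for $\kappa=(2)$: $m(\kappa)=c^{(2)}_{(2)\varnothing}=1$, and the left side is $\mathrm{cr}_1(3)+\mathrm{cr}_2(2,1)=1+0$.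

## 10. All elements of shape $(a,4,3,2)$ are $\sigma$-fixed

Let $\mu=(a,4,3,2)$. Then $\mu/\alpha=\{(2,4),(3,3),(4,2)\}$, three pairwise non-adjacent boxes, so $g(\mu)=2$.

**Proposition 8.** If $x\in R$ and $\lambda(x)=\mu$, then $\sigma(x)=x$.

The plan: (E3) tells us how many elements of each $R_T$ are non-fixed, and this number is four in the interesting cases. It does not say which four. We use (E2) for well-chosen $\kappa$ to show that the four non-fixed elements are the ones whose first letter adds a box in row $1$ or in row $5$; the elements of shape $\mu$ are then left over, and fixed.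

*Proof.* The shape $\nu=\mathrm{sh}(x_2\cdots x_n)$ is $\mu$ minus a corner, so it is one of
$$\nu_1=(a,3,3,2),\quad\nu_2=(a,4,2,2),\quad\nu_3=(a,4,3,1),\quad\nu_0=(a-1,4,3,2)\ (\text{only if }a\ge5).$$

**The case $\nu_0$.** Here $\nu_0\not\supseteq\alpha$, so $B_{\nu_0}=0$, and by (E3) all $e_{\nu_0}=|R_T|$ elements of $R_T$ are fixed.

**The numbers for $\nu_1,\nu_2,\nu_3$.** The skew shapes $\nu_i/\alpha$ are $\{(3,3),(4,2)\}$, $\{(2,4),(4,2)\}$, $\{(2,4),(3,3)\}$, non-adjacent pairs, so $B_{\nu_i}=2$. The values of $g(\nu_i+\text{row})$ are in the table. Entries in brackets occur only for $a\ge5$, and "–" means not addable.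

| | row 1 | row 2 | row 3 | row 4 | row 5 | $B_\nu$ |
|---|---|---|---|---|---|---|
| $\nu_1$ | 2 | 2 ($\mu$) | – | 1 | 2 | 2 |
| $\nu_2$ | 2 | [1] | 2 ($\mu$) | – | 2 | 2 |
| $\nu_3$ | 2 | [1] | 1 | 2 ($\mu$) | 2 | 2 |

Row 1 adds $(1,a+1)$ and row 5 adds $(5,1)$; neither is adjacent to a box of $\nu_i/\alpha$ (note $a+1\ge5$), so we get $2$. For $\nu_1$, row 4 gives $\{(3,3),(4,2),(4,3)\}$, of the form $(2,2)/(1)$: $1$. For $\nu_2$, row 2 gives $\{(2,4),(2,5),(4,2)\}$, domino plus box: $1$. For $\nu_3$, row 2 gives $\{(2,4),(2,5),(3,3)\}$, again domino plus non-adjacent box: $1$; row 3 gives $\{(2,4),(3,3),(3,4)\}$, of the form $(2,2)/(1)$: $1$. The additions in row 2 to $\nu_2$ and $\nu_3$ need $a\ge5$.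

So $e_{\nu_i}\ge6$, and by (E3) exactly $e_{\nu_i}-(e_{\nu_i}-2B_{\nu_i})=4$ elements of $R_T$ are non-fixed, for every $T$ of shape $\nu_i$. Call the elements of $R_T$ with $\lambda=\nu_i+1$ *top* and those with $\lambda=\nu_i+5$ *bottom*; there are two of each. Call $\nu_i$ *settled* if all top and bottom elements are non-fixed. Then these are the four non-fixed elements, and all others in $R_T$ are fixed. We also note:
$$\text{if }\nu_i\text{ is settled, then }\mathrm{cr}_p(\nu_i)\le2\text{ for }1\le p\le4.\tag{6}$$
Indeed, $\mathrm{cr}_p(\nu_i)$ counts elements with $\lambda(x)=\nu_i+j$, $j\le p$, and $\lambda(\sigma(x))=\nu_i+k$, $k>p$. They are non-fixed, and not bottom because $j\le4$; so they are top, and there are only two top elements.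

We show that $\nu_1,\nu_2,\nu_3$ are settled. By (E1), $n_\nu(i,j)\ne0$ requires $g(\nu+i)\ne0$ and $g(\nu+j)\ne0$, hence $\alpha\subset\nu+i$ and $\alpha\subset\nu+j$.

**Step A: the tops of $\nu_1$.** Take $\kappa=(a-1,3,3,2)$. Among (4) only $\alpha^-=(a-1,3,2,1)$ is contained in $\kappa$, the others having first row $a$. The skew shape is $\{(3,3),(4,2)\}$, so $m(\kappa)=2$. Let $\nu=\kappa+p$ with $p\ne1$. A shape $\lambda\supset\nu$ with one more box and $g(\lambda)\ne0$ has first row at least $a$, so $\lambda=\nu+1$. Thus only $n_\nu(1,1)$ can be nonzero, and $\mathrm{cr}_p(\nu)=0$. Since $\kappa+1=\nu_1$, (E2) gives $\mathrm{cr}_1(\nu_1)=2=g(\nu_1+1)$. So both top elements of $\nu_1$ are sent by $\sigma$ to shapes $\nu_1+i$ with $i>1$; they are non-fixed.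

**Step B: the bottoms of $\nu_3$.** Take $\kappa=(a,4,3)$. Only $\alpha^-=(a,3,2)$ has at most three rows, with skew shape $\{(2,4),(3,3)\}$: $m(\kappa)=2$. If $\nu=\kappa+p$ with $p\le3$, then $g(\lambda)\ne0$ needs a fourth row, so $\lambda=\nu+4$; only $n_\nu(4,4)$ can be nonzero, and $\mathrm{cr}_p(\nu)=0$. Since $\kappa+4=\nu_3$, (E2) gives $\mathrm{cr}_4(\nu_3)=2=g(\nu_3+5)$. Row 5 is the only addable row below row 4, so both bottom elements of $\nu_3$ are non-fixed.

**Step C ($a\ge5$): the tops of $\nu_2$ and $\nu_3$.** Take $\kappa=(a-1,4,2,2)$, respectively $\kappa=(a-1,4,3,1)$; these are partitions because $a-1\ge4$. As in Step A, only $\alpha^-=(a-1,3,2,1)$ contributes, with skew shape $\{(2,4),(4,2)\}$, respectively $\{(2,4),(3,3)\}$, so $m(\kappa)=2$; and for $p\ne1$, $\mathrm{cr}_p(\kappa+p)=0$. Since $\kappa+1=\nu_2$, respectively $\nu_3$, we get $\mathrm{cr}_1(\nu_i)=2=g(\nu_i+1)$, and the tops are non-fixed. With Step B, $\nu_3$ is settled for $a\ge5$.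

**Step D: the bottoms of $\nu_1$; and the tops of $\nu_3$ for $a=4$.** Take $\kappa=(a,3,3,1)$. The four $\alpha^-$, in the order of (4), give the skew shapes
$$\{(1,a),(3,3)\},\quad\{(2,3),(3,3)\},\quad\{(3,2),(3,3)\},\quad\{(3,3),(4,1)\},$$
so $m(\kappa)=2+1+1+2=6$. The addable rows are $1,2,4,5$. We bound the four terms of (E2):

- $\mathrm{cr}_1(a+1,3,3,1)\le g(a+2,3,3,1)=1$ by (5); the skew shape is $\{(1,a+1),(1,a+2),(3,3)\}$.
- $\kappa+2=\nu_3$, and $\mathrm{cr}_2(\nu_3)\le2$. For $a\ge5$ this is (6), as $\nu_3$ is settled by Step C. For $a=4$ the only box addable to $\nu_3$ in rows $\le2$ is in row $1$, and $g(\nu_3+1)=2$, so (5) applies.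
- $\kappa+4=\nu_1$, and $\mathrm{cr}_4(\nu_1)\le g(\nu_1+5)=2$.
- $\mathrm{cr}_5(a,3,3,1,1)\le g(a,3,3,1,1,1)=1$; the skew shape is $\{(3,3),(5,1),(6,1)\}$.

The bounds add up to $1+2+2+1=6=m(\kappa)$, so all are equalities. From $\mathrm{cr}_4(\nu_1)=2$, both bottom elements of $\nu_1$ are non-fixed; with Step A, $\nu_1$ is settled. For $a=4$, $\mathrm{cr}_2(\nu_3)=2$ counts elements with $\lambda=\nu_3+1$ whose $\sigma$-image has its box below row 2, so both top elements of $\nu_3$ are non-fixed; with Step B, $\nu_3$ is settled. Thus $\nu_1$ and $\nu_3$ are settled for all $a\ge4$.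

**Step E: the bottoms of $\nu_2$.** Take $\kappa=(a,4,2,1)$. The four $\alpha^-$ give
$$\{(1,a),(2,4)\},\quad\{(2,3),(2,4)\},\quad\{(2,4),(3,2)\},\quad\{(2,4),(4,1)\}.$$
The first pair is adjacent if and only if $a=4$. So $m(\kappa)=1+1+2+2=6$ if $a=4$, and $m(\kappa)=2+1+2+2=7$ if $a\ge5$. The addable rows are $1,3,4,5$, and also $2$ if $a\ge5$.

- $\mathrm{cr}_1(a+1,4,2,1)\le g(a+2,4,2,1)=1$; the skew shape is $\{(1,a+1),(1,a+2),(2,4)\}$, and $(2,4)$ is not adjacent to the domino as $a+1\ge5$.
- If $a\ge5$: $\mathrm{cr}_2(a,5,2,1)\le g(a+1,5,2,1)+g(a,6,2,1)=1+0$. The first skew shape is $\{(1,a+1),(2,4),(2,5)\}$ with $a+1\ge6$, a domino and a box; the second is three boxes in a row (and this term is absent for $a=5$).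
- $\kappa+3=\nu_3$, and $\mathrm{cr}_3(\nu_3)\le2$ by (6), as $\nu_3$ is settled.
- $\kappa+4=\nu_2$, and $\mathrm{cr}_4(\nu_2)\le g(\nu_2+5)=2$.
- $\mathrm{cr}_5(a,4,2,1,1)\le g(a,4,2,1,1,1)=1$; the skew shape is $\{(2,4),(5,1),(6,1)\}$.

The bounds add up to $1+2+2+1=6$ for $a=4$ and to $7$ for $a\ge5$, which is $m(\kappa)$ in both cases. So $\mathrm{cr}_4(\nu_2)=2$, and both bottom elements of $\nu_2$ are non-fixed.

**Step F ($a=4$): the tops of $\nu_2$.** Take $\kappa=(4,3,2,2)$. The four $\alpha^-$ give
$$\{(1,4),(4,2)\},\quad\{(2,3),(4,2)\},\quad\{(3,2),(4,2)\},\quad\{(4,1),(4,2)\},$$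
so $m(\kappa)=2+2+1+1=6$. The addable rows are $1,2,3,5$.

- $\mathrm{cr}_1(5,3,2,2)\le g(6,3,2,2)=1$; the skew shape is $\{(1,5),(1,6),(4,2)\}$.
- $\kappa+2=\nu_2$, and $\mathrm{cr}_2(\nu_2)\le g(5,4,2,2)=2$, since row 2 is not addable to $\nu_2=(4,4,2,2)$.
- $\kappa+3=\nu_1$, and $\mathrm{cr}_3(\nu_1)\le2$ by (6), as $\nu_1$ is settled.
- $\mathrm{cr}_5(4,3,2,2,1)\le g(4,3,2,2,1,1)=1$; the skew shape is $\{(4,2),(5,1),(6,1)\}$.

The bounds add up to $6=m(\kappa)$, so $\mathrm{cr}_2(\nu_2)=2$, and both top elements of $\nu_2$ are non-fixed.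

**Conclusion.** By Steps C and E (if $a\ge5$) or E and F (if $a=4$), $\nu_2$ is settled as well. Let $x\in R_T$ with $T$ of shape $\nu_i$, $i\in\{1,2,3\}$, and $\lambda(x)=\mu$. Then $x$ is obtained from $\nu_1,\nu_2,\nu_3$ by a box in row $2,3,4$ respectively, so $x$ is neither top nor bottom, and hence $\sigma(x)=x$. $\square$

## 11. Two elements of $R$ with one tableau, and products of groups

*Proof of Theorem 1.* Let $V_\mu=\{x\in R:\lambda(x)=\mu\}$, and let $Q$ be a standard tableau of shape $\mu$. By (E1) exactly $g(\mu)=2$ elements of $R$ have $\mathbf S=Q$. Call them $x\ne y$; both lie in $V_\mu$. They lie in the same right cell $R$, hence in the same two-sided cell $c$. By Proposition 8 every element of $V_\mu$ is $\sigma$-fixed, so Lemma 5 applies and $x\approx_k'y$ for all $k\ge0$: they are in the same $\widetilde\tau$-class. By Lemma 6 every left cell in $c$ meets $R$ in exactly one element, so $x$ and $y$ lie in different left cells. This proves Theorem 1, and it disproves the conjecture. $\square$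

*Proof of Corollary 2.* **Step 1: products.** Let $W=W_1\times W_2$ with generating sets $S_1,S_2$. Then $\underline H_{(w_1,w_2)}=\underline H_{w_1}\otimes\underline H_{w_2}$. If $\underline H_{y_1}\otimes\underline H_{y_2}$ occurs in $h(\underline H_{x_1}\otimes\underline H_{x_2})$, it does so for some $h=h_1\otimes h_2$, and the coefficient is then the product of the coefficients in the factors. Conversely, nonzero coefficients in the factors have a nonzero product. Chains can be padded by constant steps, so $\le_L$, and in the same way $\le_{LR}$, is componentwise, and left and two-sided cells are products. Pairs $r\in S_1$, $t\in S_2$ have $m_{r,t}=2$, so star operations come from pairs in one factor and act on that component only; descent sets are disjoint unions of those of the components. We get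
$$(x_1,x_2)\approx_k'(y_1,y_2)\iff x_1\approx_k'y_1\text{ and }x_2\approx_k'y_2$$
by induction on $k$. For $k=0$ this is the statement on descent sets. For the step from $k$ to $k+1$, a pair $r,t\in S_1$ with both elements in $\mathcal D_R(r,t)$ requires $(x_1^*,x_2)\approx_k'(y_1^*,y_2)$, which by induction means $x_1^*\approx_k'y_1^*$ and $x_2\approx_k'y_2$; the same holds for pairs in $S_2$. Together with $(x_1,x_2)\approx_k'(y_1,y_2)$ these conditions say exactly that $x_i\approx_{k+1}'y_i$ for $i=1,2$.

**Step 2: part (i).** Let $W_1$ be of type $D_n$, $n\ge13$, and let $x,y\in W_1$ be as in Theorem 1. Then $(x,e)$ and $(y,e)$ lie in the same two-sided cell and the same $\widetilde\tau$-class of $W_1\times W_2$, and in different left cells.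

**Step 3: part (ii).** In $D_{13}^{\,k}$ the $2^k$ elements of $\{x,y\}^k$ lie in one two-sided cell and one $\widetilde\tau$-class, but in $2^k$ different left cells. As $k$ is arbitrary, the number is unbounded. $\square$
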